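\title{Union and composition of binary relations do not have the finite representation property}

\begin{abstract}
Let $\tau$ be a set of operation symbols chosen among $0,1,-,+,\cdot,1',\smile,{;}$ of relation algebra. It has the finite representation property if every finite $\tau$-structure that is isomorphic to a structure of binary relations is isomorphic to one over a finite base. \v{S}emrl conjectured that the property fails exactly when $\tau$ contains composition together with complement or intersection. We disprove the conjecture: the property fails for every $\tau$ with $\{+,{;}\}\subseteq\tau\subseteq\{0,1,+,1',\smile,{;}\}$. The counterexample is a finite family of relations on $\mathbb Q$ built from the order and one highly irregular function $s$ with $s(x)>x$. We also show that, outside the eight signatures with $\{\smile,{;}\}\subseteq\tau\subseteq\{0,1,1',\smile,{;}\}$, the property holds exactly when $\tau$ omits composition or omits all of $-$, $\cdot$ and $+$.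
\end{abstract}

\section{Introduction}

For binary relations $R,S\subseteq X\times X$ on a set $X$, composition, converse and identity are
\[
R;S=\{(x,z):\exists y\ (x,y)\in R,\ (y,z)\in S\},\quad \breve R=\{(y,x):(x,y)\in R\},\quad 1'=\{(x,x):x\in X\}.
\]
A \emph{signature} is a subset $\tau$ of $\{0,1,-,+,\cdot,1',\smile,{;}\}$. A $\tau$-structure is \emph{proper}, with \emph{base} $X$, if its elements are relations on $X$, the symbols among $0,1,-,+,\cdot$ that belong to $\tau$ denote $\emptyset$, $X\times X$, complement in $X\times X$, union and intersection, and those among $1',\smile,{;}$ denote identity, converse and composition. A \emph{representation} of a $\tau$-structure is an isomorphism onto a proper $\tau$-structure; it is \emph{finite} if the base of the image is finite. Concretely, a representation over $Y$ is an injective map $a\mapsto a^\theta$ into the relations on $Y$ that turns each symbol of $\tau$ into the corresponding operation. It owes nothing to the symbols outside $\tau$: if $1'\notin\tau$, an element that is the identity relation in one representation may be something else in another. The signature $\tau$ has the \emph{finite representation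 property} (FRP) if every finite representable $\tau$-structure has a finite representation.

The property asks whether a finite table of operations can force the underlying set to be infinite. When it cannot, a search through finite bases confirms in finitely many steps that a given finite representable structure is representable. One way to force infinity is to describe a strict order without a maximal element: composition says that the relation is transitive and that every point has a successor, but one must also say that the relation has no loops. Intersection and complement can express that two relations are disjoint; the remaining symbols seem to express only that certain pairs are present, and one expects to fold an infinite representation into a finite one by adding loops. This suggests the following statement, conjectured by \v{S}emrl \cite{Semrl}: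
\begin{quote}
$\tau$ has FRP if and only if $\{-,{;}\}\not\subseteq\tau$ and $\{\cdot,{;}\}\not\subseteq\tau$.
\end{quote}
It is known that FRP fails if $\{\cdot,{;}\}\subseteq\tau$ or $\{-,{;}\}\subseteq\tau$, so the ``only if'' direction holds. The problem is the other direction: does every $\tau$ that contains neither $\{-,{;}\}$ nor $\{\cdot,{;}\}$ have FRP? The answer is no.

\begin{theorem}\label{thm:union}
There is a finite set $\mathcal S$ of binary relations on $\mathbb Q$, containing $\emptyset$, $\mathbb Q^2$, $1'$ and closed under $+$, $\smile$ and $;$, whose $\{+,{;}\}$-reduct has no representation over a finite base. Hence FRP fails for every $\tau$ with $\{+,{;}\}\subseteq\tau\subseteq\{0,1,+,1',\smile,{;}\}$.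
\end{theorem}

None of these signatures contains $-$ or $\cdot$, so each of them, the smallest being $\{+,{;}\}$, refutes the conjecture. The corrected statement holds for all but possibly eight signatures.

\begin{theorem}\label{thm:class}
Let $\tau\subseteq\{0,1,-,+,\cdot,1',\smile,{;}\}$, and suppose it is not the case that $\{\smile,{;}\}\subseteq\tau\subseteq\{0,1,1',\smile,{;}\}$. Then $\tau$ has FRP if and only if ${;}\notin\tau$ or $\tau\cap\{-,\cdot,+\}=\emptyset$.
\end{theorem}

We do not settle the eight excluded signatures.

\begin{remark}\label{rem:transfer}
Let $\tau_0\subseteq\tau_1$ and let $\mathcal A$ be a finite proper $\tau_1$-structure whose $\tau_0$-reduct has no finite representation. Then FRP fails for every $\tau$ with $\tau_0\subseteq\tau\subseteq\tau_1$: the $\tau$-reduct of $\mathcal A$ is proper, and a finite representation of it would also represent the $\tau_0$-reduct. This gives the second sentence of Theorem~\ref{thm:union} from the first.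
\end{remark}

Section~\ref{sec:point} studies one eight-element structure, which forces an infinite base with $\cdot$ or with $-$ but not with $+$; it contains the model for the main argument and shows what has to be repaired. Section~\ref{sec:chain} carries out the repair, and Section~\ref{sec:closure} shows that the relations it uses lie in a finite family closed under composition. Section~\ref{sec:positive} constructs finite representations and proves Theorem~\ref{thm:class}.

\section{The point algebra with intersection, complement and union}\label{sec:point}

On $\mathbb Q$ let
\[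
e=\{(x,x)\},\qquad \ell=\{(x,y):x<y\},\qquad g=\{(x,y):y<x\},\qquad d=\ell+g .
\]
The \emph{point algebra} $\mathcal P$ consists of the eight unions of subsets of $\{e,\ell,g\}$, among them $0=\emptyset$ and $1=\mathbb Q^2$. The three relations partition $\mathbb Q^2$ and $\breve\ell=g$. Moreover $e$ is the identity, $\ell;\ell=\ell$ and $g;g=g$ by density, and $\ell;g=g;\ell=1$ because $\mathbb Q$ has no endpoints. Composition distributes over unions, so $\mathcal P$ is a proper structure for the full signature.

Throughout, $a\le b$ means $a\subseteq b$ for relations on $\mathbb Q$; equivalently $a+b=b$, or $a\cdot b=a$. For a map $\theta$ into the relations on a set $Y$ we write $x\xrightarrow{a}y$ for $(x,y)\in a^\theta$. If $\theta$ preserves $;$, then $x\xrightarrow{a;b}y$ holds exactly when $x\xrightarrow{a}p\xrightarrow{b}y$ for some $p$. If $\theta$ preserves $+$ or $\cdot$, it is \emph{monotone}: $a\le b$ implies $a^\theta\subseteq b^\theta$.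

The next proposition, with Remark~\ref{rem:transfer}, gives the known failure of FRP for all $\tau\supseteq\{\cdot,{;}\}$ and all $\tau\supseteq\{-,{;}\}$. We include the proof for completeness and because part (a) is the pattern for Theorem~\ref{thm:union}.

\begin{proposition}\label{prop:point}
Let $\theta$ be an injective map from $\mathcal P$ to the relations on $Y$ that preserves $;$. If (a) $\theta$ preserves $\cdot$, or (b) $\theta$ preserves $-$, then $Y$ is infinite.
\end{proposition}

\begin{proof}
(a) Neither $0^\theta=\emptyset$ nor that $e^\theta$ is the identity may be assumed. Call $(x,y)$ \emph{good} if $x\xrightarrow{e}y$ but not $x\xrightarrow{0}y$. Good pairs exist, since $0^\theta\subseteq e^\theta$ by monotonicity and $0^\theta\ne e^\theta$. Let $(x,y)$ be good. From $e\le\ell;g=\ell;e;g$ we get $x\xrightarrow{\ell}p\xrightarrow{e}q\xrightarrow{g}y$ for some $p,q$. If $p\xrightarrow{0}q$, then $x\xrightarrow{0}y$ because $\ell;0;g=0$. So $(p,q)$ is good. Iterating, we obtain good pairs $(x_n,y_n)$ with $x_n\xrightarrow{\ell}x_{n+1}$. Suppose $x_i=x_j$ with $i<j$. Then $x_i\xrightarrow{\ell}x_i$ by $\ell;\ell=\ell$, and $x_i\xrightarrow{\ell}x_i\xrightarrow{e}y_i$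 gives $x_i\xrightarrow{\ell}y_i$ by $\ell;e=\ell$. Thus $(x_i,y_i)\in\ell^\theta\cap e^\theta=0^\theta$, which contradicts goodness. The $x_n$ are pairwise distinct.

(b) Put $Z=0^\theta$ and $W=1^\theta=Y^2\setminus Z$. Here $Y\ne\emptyset$ since $Z\ne W$, and $Z;Z=Z;W=W;Z=Z$. If $Z$ contained a pair, then $Y^2=Y^2;Z;Y^2=(Z\cup W);Z;(Z\cup W)=Z$, so $W=\emptyset$ and $Z=Z;W=\emptyset$, a contradiction. Hence $1^\theta=Y^2$. Let $L=\ell^\theta$ and let $N=(e+g)^\theta$ be its complement. Both are transitive, and $L;N=Y^2$ since $\ell;(e+g)=1$; so every point has an $L$-successor and an $N$-predecessor. The relation $x\prec y$, defined by $(x,y)\in L$ and $(y,x)\in N$, is transitive and irreflexive. Suppose $Y$ is finite; we show that no point $x$ is $\prec$-maximal, which is absurd. If $(x,x)\in L$, take an $N$-predecessor $y$ of $x$; then $(x,y)\notin N$, since otherwise $(x,x)\in N$ by transitivity; so $x\prec y$. If $(x,x)\in N$, take an $L$-successor $y$ of $x$; then $(y,x)\notin L$, since otherwise $(x,x)\in L$; so $x\prec y$.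
\end{proof}

With union in place of intersection the point algebra collapses, exactly as the heuristic of the introduction predicts.

\begin{example}\label{ex:three}
Let $Y=\{a,b,c\}$, let $e^\theta$ be the identity, let
\[
\ell^\theta=\{(a,a),(a,b),(a,c),(b,c),(c,c)\},
\]
let $g^\theta$ be its converse, and extend $\theta$ to $\mathcal P$ by unions. This is the chain $a<b<c$ with loops added at the ends. The relation $\ell^\theta$ is transitive, and each of its pairs starts at $a$ or ends at $c$, so it factors through a loop: $\ell^\theta;\ell^\theta=\ell^\theta$. Taking converses gives $g^\theta;g^\theta=g^\theta$. The midpoint $c$ gives $\ell^\theta;g^\theta=Y^2$ and the midpoint $a$ gives $g^\theta;\ell^\theta=Y^2$. The three relations cover $Y^2$, and $(b,b)$, $(a,b)$, $(b,a)$ lie only in $e^\theta$, $\ell^\theta$, $g^\theta$ respectively, so $\theta$ is injective. Thus $\mathcal P$ has a three-point representation in the signature $\{0,1,+,1',\smile,{;}\}$.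
\end{example}

\section{Forcing an infinite chain with unions}\label{sec:chain}

Let us try to run the proof of Proposition~\ref{prop:point}(a) with $+$ only. The statement that $a$ avoids the diagonal can no longer be written $a\cdot e=0$, but it can be written $a\le d$. So call a pair \emph{good} if $x\xrightarrow{e}y$ but not $x\xrightarrow{d}y$. The last step survives, since $\ell\le d$. The inductive step does not: in Example~\ref{ex:three} the only good pair is $(b,b)$, and the inclusion $e\le\ell;g$ is witnessed there by the looped point $c$.

The direct repair is to replace $\ell,g$ by relations $\alpha\le\ell$ and $\beta$ with $e\le\alpha;\beta$ and $\alpha;d;\beta\le d$. This cannot be done in a finite family. The last law says that $(x,p)\in\alpha$ and $(q,x)\in\beta$ imply $p=q$; together with $e\le\alpha;\beta$ it makes $\alpha$ the graph of a function $s$ with $s(x)>x$, and the powers of $\alpha$ are pairwise distinct because $x<s(x)<s(s(x))<\cdots$.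

The way out is to keep the function $s$ but to leave its graph out of the family. We use two larger relations whose intersection is the graph. The signature cannot form this intersection, but union allows case distinctions, and these suffice to show that a midpoint carries both labels.

Let $s:\mathbb Q\to\mathbb Q$ satisfy $s(x)>x$ for all $x$, and put
\[
\alpha=\{(x,y):x<y\le s(x)\},\qquad \gamma=\{(x,y):s(x)\le y\}.
\]
Then $\alpha\cap\gamma$ is the graph of $s$. We also use the converses $\breve\alpha,\breve\gamma$ and the complements
\[
\overline\gamma=\{(x,y):y<s(x)\},\qquad \overline{\breve\alpha}=\{(x,y):x\le y\ \text{ or }\ s(y)<x\}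
\]
of $\gamma$ and $\breve\alpha$. These symbols are names of relations on $\mathbb Q$; a map $\theta$ that preserves only $+$ and $;$ need not send them to converses or complements. What $\theta$ does respect is the following list.

\begin{lemma}\label{lem:laws}
The following hold on $\mathbb Q$.
\begin{itemize}
\item[(L1)] $e\le\alpha;\breve\gamma$.
\item[(L2)] $\alpha\le\gamma+\overline\gamma$ and $\breve\gamma\le\breve\alpha+\overline{\breve\alpha}$.
\item[(L3)] $\overline\gamma;\breve\gamma\le d$ and $\alpha;\overline{\breve\alpha}\le d$.
\item[(L4)] $\alpha;g;\breve\gamma\le d$ and $\gamma;\ell;\breve\alpha\le d$.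
\item[(L5)] $\alpha\le\ell$, $\ \ell;\ell\le\ell$, $\ d=\ell+g$, and $a;e=e;a=a$ for every relation $a$.
\end{itemize}
\end{lemma}

\begin{proof}
(L1) The point $s(x)$ is a midpoint for $(x,x)$: $x<s(x)\le s(x)$, and $(x,s(x))\in\gamma$. (L2) Both right-hand sides equal $\mathbb Q^2$. For (L3) and (L4) we must exclude a diagonal pair $(x,x)$ on the left. In $\overline\gamma;\breve\gamma$ it would give $p$ with $(x,p)\in\overline\gamma\cap\gamma$, and in $\alpha;\overline{\breve\alpha}$ it would give $p$ with $(p,x)\in\breve\alpha\cap\overline{\breve\alpha}$. In $\alpha;g;\breve\gamma$ it would give $p,q$ with $s(x)\le q<p\le s(x)$, and in $\gamma;\ell;\breve\alpha$ it would give $s(x)\le p<q\le s(x)$. (L5) is read off the definitions.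
\end{proof}

\begin{proposition}\label{prop:chain}
Let $\mathcal F$ be a set of relations on $\mathbb Q$ that is closed under $+$ and $;$ and contains $e,\ell,g,\alpha,\gamma,\breve\alpha,\breve\gamma,\overline\gamma,\overline{\breve\alpha}$. Let $\theta$ map $\mathcal F$ to the relations on $Y$, preserving $+$ and $;$. If $e^\theta\not\subseteq d^\theta$, then $Y$ is infinite. In particular the $\{+,{;}\}$-structure $\mathcal F$ has no finite representation.
\end{proposition}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\node (x) at (0,0) {$x$};
\node (y) at (4,0) {$y$};
\node (p) at (0,2.2) {$p$};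
\node (q) at (4,2.2) {$q$};
\draw[->] (x) -- node[below] {$e$, not $d$} (y);
\draw[->] (x) -- node[left] {$\alpha$} (p);
\draw[->] (p) -- node[above] {$e$} (q);
\draw[->] (q) -- node[right] {$\breve\gamma$} (y);
\draw[->,dashed] (x) -- node[pos=0.25,above] {$\alpha$} (q);
\draw[->,dashed] (p) -- node[pos=0.75,above] {$\breve\gamma$} (y);
\end{tikzpicture}
\caption{From a good pair $(x,y)$ to a good pair $(p,q)$. An arrow labeled $a$ joins a pair in $a^\theta$. The dashed arrows are composites through the top arrow. They force the extra label $\gamma$ on the left side and $\breve\alpha$ on the right side, after which the top arrow can carry neither $\ell$ nor $g$.}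
\label{fig:step}
\end{figure}

\begin{proof}
The map $\theta$ is monotone, so every inclusion of Lemma~\ref{lem:laws} holds for the images. Let $(x,y)$ be good. We find a good pair $(p,q)$ with $x\xrightarrow{\alpha}p$; see Figure~\ref{fig:step}.

By (L1) and (L5), $e\le\alpha;\breve\gamma=\alpha;e;\breve\gamma$, so there are $p,q$ with $x\xrightarrow{\alpha}p\xrightarrow{e}q\xrightarrow{\breve\gamma}y$. Since $e;\breve\gamma=\breve\gamma$ and $\alpha;e=\alpha$, also $p\xrightarrow{\breve\gamma}y$ and $x\xrightarrow{\alpha}q$.

By (L2) and preservation of $+$, either $x\xrightarrow{\gamma}p$ or $x\xrightarrow{\overline\gamma}p$. In the second case $x\xrightarrow{\overline\gamma}p\xrightarrow{\breve\gamma}y$, and (L3) gives $x\xrightarrow{d}y$, against goodness. So $x\xrightarrow{\gamma}p$. Again by (L2), either $q\xrightarrow{\breve\alpha}y$ or $(q,y)\in(\overline{\breve\alpha})^\theta$. In the second case $x\xrightarrow{\alpha}q$ and (L3) give $x\xrightarrow{d}y$. So $q\xrightarrow{\breve\alpha}y$. Now $(x,p)$ carries both $\alpha$ and $\gamma$, and $(q,y)$ carries both $\breve\gamma$ and $\breve\alpha$; on $\mathbb Q$ this would read $p=s(x)$ and $q=s(y)$.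

Suppose $p\xrightarrow{d}q$. As $d=\ell+g$, either $p\xrightarrow{g}q$, so that $x\xrightarrow{\alpha}p\xrightarrow{g}q\xrightarrow{\breve\gamma}y$, or $p\xrightarrow{\ell}q$, so that $x\xrightarrow{\gamma}p\xrightarrow{\ell}q\xrightarrow{\breve\alpha}y$. In both cases (L4) gives $x\xrightarrow{d}y$, a contradiction. So $(p,q)$ is good.

By hypothesis a good pair $(x_0,y_0)$ exists. Iterating the step and using $\alpha\le\ell$, we obtain good pairs $(x_n,y_n)$ with $x_n\xrightarrow{\ell}x_{n+1}$. If $x_i=x_j$ with $i<j$, then $x_i\xrightarrow{\ell}x_i\xrightarrow{e}y_i$ by $\ell;\ell\le\ell$, so $x_i\xrightarrow{\ell}y_i$ and $x_i\xrightarrow{d}y_i$, a contradiction. Hence $Y$ is infinite.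

Finally let $\theta$ be a representation. If $e^\theta\subseteq d^\theta$, then $(e+d)^\theta=d^\theta$, and injectivity gives $e\le d$, which is false.
\end{proof}

Union enters through monotonicity and through the three case distinctions, two from (L2) and one from $d=\ell+g$. Of $s$ we used only $s(x)>x$, in (L1).

\section{A finite family closed under composition}\label{sec:closure}

It remains to choose $s$ so that $\mathcal F$ in Proposition~\ref{prop:chain} can be finite. A regular $s$ fails: for $s(x)=x+1$ the $n$-th power of $\alpha$ is $\{(x,y):x<y\le x+n\}$. Composition quantifies over a midpoint $p$, and the danger is that bounds on $p$ in terms of $s(x)$ yield information on $s(p)$, that is, on iterates of $s$. We therefore make $s(p)$ as independent of $p$ as the inequality $p<s(p)$ allows.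

\begin{lemma}\label{lem:s}
There is $s:\mathbb Q\to\mathbb Q$ such that
\begin{itemize}
\item[(s1)] $s(x)>x$ for all $x$;
\item[(s2)] for all rationals $l<m\le t$ there is $p$ with $l<p<m$ and $s(p)=t$.
\end{itemize}
\end{lemma}

\begin{proof}
Enumerate all triples $(l_n,m_n,t_n)$ with $l_n<m_n\le t_n$. Recursively choose $p_n$ in the infinite set $(l_n,m_n)\cap\mathbb Q$, different from $p_0,\dots,p_{n-1}$, and put $s(p_n)=t_n\ge m_n>p_n$. Put $s(x)=x+1$ for all other $x$.
\end{proof}

Fix such an $s$. The effect of (s2) is visible on the powers of $\alpha$.

\begin{example}\label{ex:alpha}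
We have $\alpha;\alpha=\ell$. Indeed $\alpha;\alpha\le\ell;\ell=\ell$. Conversely, if $x<y$, then $x<\min(s(x),y)\le y$, and (s2) gives $p$ with $x<p<\min(s(x),y)$ and $s(p)=y$; so $(x,p)\in\alpha$ and $(p,y)\in\alpha$.
\end{example}

Two lemmas turn this into a general method. They concern finite systems of bounds, with rational values, on an unknown $p$ and on $s(p)$. The first says that non-strict bounds on $p$ matter only when they pin $p$ from both sides.

\begin{lemma}\label{lem:strict}
Consider finitely many bounds on $p$ and on $s(p)$, each strict or non-strict. Suppose the non-strict bounds on $p$ are all upper bounds or all lower bounds. Then the system is solvable if and only if it remains solvable after these bounds are made strict.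
\end{lemma}

\begin{proof}
Let $p$ be a solution; we move it without changing $s(p)$. If all lower bounds on $p$ are strict, choose $l<p$ that is at least each of them. As $l<p\le s(p)$, (s2) gives $p_1$ with $l<p_1<p$ and $s(p_1)=s(p)$, and $p_1$ solves the strict system. If all upper bounds on $p$ are strict, let $m$ be the minimum of these bounds and $s(p)$. As $p<m\le s(p)$, (s2) gives $p_1$ with $p<p_1<m$ and $s(p_1)=s(p)$, and $p_1$ solves the strict system. The converse implication is trivial.
\end{proof}

\begin{lemma}\label{lem:elim}
Let $A,B,C,C_0,D,D_0$ be finite sets of rationals. The system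
\[
\begin{array}{lll}
l<p\ \ (l\in A),\qquad & l<s(p)\ \ (l\in C),\qquad & l\le s(p)\ \ (l\in C_0),\\
p<m\ \ (m\in B), & s(p)<m\ \ (m\in D), & s(p)\le m\ \ (m\in D_0)
\end{array}
\]
has a solution $p$ if and only if $l\le m$ for all $(l,m)\in C_0\times D_0$ and $l<m$ for all $(l,m)$ in
\[
A\times B,\qquad (A\cup C)\times(D\cup D_0),\qquad C_0\times D .
\]
\end{lemma}

\begin{proof}
If $p$ is a solution, each comparison follows by passing through $p$ or $s(p)$; for $A\times(D\cup D_0)$ use $l<p<s(p)\le m$. Conversely, assume the comparisons. We first find $t$ that is strictly above $A\cup C$, at least each element of $C_0$, strictly below $D$ and at most each element of $D_0$. If there are no lower or no upper bounds, this uses only that $\mathbb Q$ has no endpoints. Otherwise let $\lambda$ be the largest lower and $\mu$ the smallest upper bound; the comparisons give $\lambda\le\mu$. If $\lambda<\mu$, take $t$ between them. If $\lambda=\mu$, the comparisons show that this value lies in none of $A$, $C$, $D$, so $t=\lambda$ works. Now let $m=\min(B\cup\{t\})$, and let $l=\max A$, or $l=m-1$ if $A=\emptyset$. Then $l<m\le t$, and (s2) gives $p$ with $l<p<m$ and $s(p)=t$.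
\end{proof}

So a product of relations defined by comparisons among $x,s(x),y,s(y)$ is again defined by such comparisons, apart from the case in which $p$ is pinned from both sides. The family must contain $\alpha$ and $\gamma$ but not $\alpha\cap\gamma$, so we allow strict comparisons in arbitrary conjunctions and ration the non-strict ones. Let $\Lambda$ be the set of ten conditions on $(x,y)$ consisting of the eight strict comparisons between a term in $\{x,s(x)\}$ and a term in $\{y,s(y)\}$,
\[
x<y,\ \ y<x,\ \ x<s(y),\ \ s(y)<x,\ \ s(x)<y,\ \ y<s(x),\ \ s(x)<s(y),\ \ s(y)<s(x),
\]
together with $s(x)\le s(y)$ and $s(y)\le s(x)$. A relation is of \emph{type I} if it is defined by the conjunction of a subset of $\Lambda$; the empty conjunction defines $\mathbb Q^2$. The \emph{basic} relations are those of type I and $e,\alpha,\gamma,\breve\alpha,\breve\gamma$. Let $\mathcal S$ be the set of all unions of sets of basic relations, including the empty union. It is finite, closed under union, and contains $\emptyset$, $\mathbb Q^2$ and $1'=e$. Exchanging $x$ and $y$ permutes $\Lambda$, so the converse of a basic relation is basic and $\mathcal S$ is closed under converse.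

\begin{proposition}\label{prop:closed}
$\mathcal S$ is closed under composition.
\end{proposition}

\begin{proof}
Composition distributes over unions and $e$ is the identity, so it suffices to treat products of two basic relations other than $e$. Each such product has the form $\rho;\breve\sigma$ with $\rho,\sigma\ne e$ basic, and
\[
(x,y)\in\rho;\breve\sigma\iff\text{there is $p$ with }(x,p)\in\rho\text{ and }(y,p)\in\sigma .
\]
Exchanging $\rho$ and $\sigma$ replaces the product by its converse, so only the unordered pair $\{\rho,\sigma\}$ matters. The condition $(x,p)\in\rho$ imposes the bounds below; $(y,p)\in\sigma$ imposes the same with $y$ for $x$.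
\[
\begin{array}{c|l|l}
\rho & \text{bounds on } p & \text{bounds on } s(p)\\ \hline
\text{type I} & \text{strict, by } x \text{ or } s(x) & \text{strict, by } x \text{ or } s(x);\ \ s(x)\le s(p);\ \ s(p)\le s(x)\\
\alpha & x<p\le s(x) & \text{none}\\
\gamma & s(x)\le p & \text{none}\\
\breve\alpha & p<x & x\le s(p)\\
\breve\gamma & \text{none} & s(p)\le x
\end{array}
\]
In the first row, $\rho$ imposes some subset of the listed bounds.

\emph{The pinned case.} Non-strict bounds on $p$ come only from $\alpha$ (upper) and $\gamma$ (lower), and both kinds occur only for the pair $\{\alpha,\gamma\}$. Here $(x,y)\in\alpha;\breve\gamma$ means that $x<p\le s(x)$ and $s(y)\le p$ for some $p$. This implies $s(y)\le s(x)$, and conversely $p=s(x)$ is then a solution. So the product is of type I; this is why $\Lambda$ contains its last two conditions.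

\emph{Reduction.} For every other pair, Lemma~\ref{lem:strict} shows that the product is unchanged if $\alpha$ is replaced by $\{(x,y):x<y<s(x)\}$ and $\gamma$ by $\{(x,y):s(x)<y\}$, both of type I. So we may assume that each of $\rho,\sigma$ is of type I, $\breve\alpha$ or $\breve\gamma$. Lemma~\ref{lem:elim} applies. Regard $A,\dots,D_0$ as sets of terms among $x,s(x),y,s(y)$; as such they depend only on $\rho$ and $\sigma$, and the product is defined by the resulting conjunction of comparisons of terms. A comparison between two terms of $\{x,s(x)\}$, or two terms of $\{y,s(y)\}$, has a truth value independent of $(x,y)$, by (s1). If one of these is false, the product is $\emptyset$. Otherwise the product is the conjunction of the \emph{cross} comparisons, between a term in $x$ and a term in $y$. Strict cross comparisons belong to $\Lambda$, and non-strict ones arise only from $C_0\times D_0$. There are six unordered pairs.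

$(\mathrm I,\mathrm I)$. Here $C_0,D_0\subseteq\{s(x),s(y)\}$, so all cross comparisons are in $\Lambda$ and the product is of type I.

$(\breve\alpha,\breve\alpha)$. Only $B=C_0=\{x,y\}$ are nonempty. No comparison arises and the product is $\mathbb Q^2$.

$(\breve\gamma,\breve\gamma)$. Only $D_0=\{x,y\}$ is nonempty, and the product is $\mathbb Q^2$.

$(\breve\alpha,\breve\gamma)$. Here $B=C_0=\{x\}$ and $D_0=\{y\}$. The only comparison is $x\le y$, and the product is $\ell+e$.

$(\mathrm I,\breve\gamma)$. The relation $\sigma$ contributes only $y\in D_0$, so the cross comparisons are among $s(x)<y$, $s(x)\le y$ and $x<y$. Each of these implies the next, so the product is given by the strongest one present: it is $\gamma$ or of type I.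

$(\breve\alpha,\mathrm I)$. The relation $\rho$ contributes $x\in B$ and $x\in C_0$. The cross comparisons are among $y<x$ and $s(y)<x$ (from $A\times B$), $x<y$ and $x<s(y)$ (from $C_0\times D$), and $x\le s(y)$ (from $C_0\times D_0$). If $x\le s(y)$ is absent, the product is of type I. Let it be present. If $s(y)<x$ is present too, the product is $\emptyset$. If $x<y$ or $x<s(y)$ is present, then $x\le s(y)$ is redundant and the product is of type I. In the remaining cases the product is $\{(x,y):y<x\le s(y)\}=\breve\alpha$, or $\{(x,y):x\le s(y)\}=\ell+e+\breve\alpha$.

In every case the product lies in $\mathcal S$.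
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:union}]
The set $\mathcal S$ is finite, contains $\emptyset,\mathbb Q^2,1'$, and is closed under $+,\smile$ and, by Proposition~\ref{prop:closed}, under $;$. It contains $e,\alpha,\gamma,\breve\alpha,\breve\gamma$, the type I relations $\ell,g,\overline\gamma$, and $\overline{\breve\alpha}=\ell+e+\{(x,y):s(y)<x\}$. By Proposition~\ref{prop:chain} its $\{+,{;}\}$-reduct has no finite representation. Remark~\ref{rem:transfer}, with $\tau_0=\{+,{;}\}$ and $\tau_1=\{0,1,+,1',\smile,{;}\}$, gives the second claim.
\end{proof}

\section{Finite representations and the classification}\label{sec:positive}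

To prove FRP for $\tau$ it suffices to represent finitely each finite proper $\tau$-structure whose base $X$ is infinite. Without composition nothing demands new points, and one can restrict to a finite part of the base.

\begin{proposition}\label{prop:nocomp}
If ${;}\notin\tau$, then $\tau$ has FRP.
\end{proposition}

\begin{proof}
For each two distinct elements of the structure choose a pair of $X\times X$ that lies in exactly one of them, and let $Y\subseteq X$ be a finite set containing the coordinates of these pairs. The map $a\mapsto a\cap(Y\times Y)$ is injective, commutes with union, intersection and converse, sends $\emptyset$, $X\times X$ and the identity of $X$ to $\emptyset$, $Y\times Y$ and the identity of $Y$, and sends the complement of $a$ in $X\times X$ to the complement of $a\cap(Y\times Y)$ in $Y\times Y$.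
\end{proof}

\begin{proposition}\label{prop:monoid}
If ${;}\in\tau\subseteq\{0,1,1',{;}\}$, then $\tau$ has FRP.
\end{proposition}

The proof occupies most of this section. Composition is written as juxtaposition. Let $S_0$ be a finite proper $\tau$-structure on an infinite base $X$, put $U=X\times X$, let $\Delta$ be the identity on $X$, and let $S$ be the monoid of relations generated by $S_0\cup\{\emptyset,U,\Delta\}$. A finite representation of $S$ as a $\{0,1,1',{;}\}$-structure restricts to a finite $\tau$-representation of $S_0$, so we represent $S$. Recall that a \emph{unit} of $S$ is an element $\pi$ with $\pi\pi^{-1}=\pi^{-1}\pi=\Delta$ for some $\pi^{-1}\in S$; the units form a group $S^\times$.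

\begin{lemma}\label{lem:monoid}
(i) $S$ is finite. (ii) If $ab\in S^\times$, then $a,b\in S^\times$. (iii) Every unit $\pi$ is the graph of a permutation of $X$, and $\pi^{-1}$ is the graph of the inverse permutation. Hence $U\pi=U$, and $\emptyset,U\notin S^\times$.
\end{lemma}

\begin{proof}
(i) The set $S_1=S_0\cup\{\emptyset,\Delta\}$ is finite and closed under composition. For any relation $c$, the product $UcU$ is $U$ if $c\neq\emptyset$ and $\emptyset$ otherwise. In a product of generators that contains $U$, contract the segment from the first $U$ to the last; the product is $\emptyset$ or $aUb$ with $a,b\in S_1$.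

(ii) With $c=b(ab)^{-1}$ we have $ac=\Delta$, so $m\mapsto ma$ is injective on the finite set $S$, hence surjective, and $ma=\Delta$ for some $m$. Then $m=mac=c$, so $a$ is a unit, and so is $b=a^{-1}(ab)$.

(iii) Put $\kappa=\pi^{-1}$. Both relations have domain $X$, since $\pi\kappa=\kappa\pi=\Delta$. Let $(x,y),(x,y')\in\pi$ and choose $z$ with $(y,z)\in\kappa$. Then $(x,z)\in\pi\kappa$ gives $z=x$, so $(y,y')\in\kappa\pi$ and $y=y'$. Thus $\pi$, and by symmetry $\kappa$, is a function on $X$, and they are mutually inverse. Surjectivity gives $U\pi=U$, and $\emptyset$, $U$ are not permutations because $|X|\ge2$.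
\end{proof}

\subsection*{The base}
The constants $0$ and $1'$ alone are handled by Cayley's construction: on the base $S\setminus\{\emptyset\}$ send $a$ to $\{(m,ma):ma\ne\emptyset\}$. This preserves composition, because $mab\ne\emptyset$ implies $ma\ne\emptyset$; it preserves $\emptyset$ and $\Delta$; and it is injective, because $\Delta$ is related to $a$ when $a\neq\emptyset$. But it sends $U$ to a function, not to the full square. The constant $1$ is the difficulty, and it calls for relations defined by inclusion.

Choose a finite nonempty $P\subseteq X$ such that any two distinct elements of $S$ differ at a pair $(p,x)$ with $p\in P$. The \emph{profile} of $x\in X$ records how $x$ is seen from $P$: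
\[
f(x)=\{(p,t)\in P\times S:(p,x)\in t\}.
\]
For $w\subseteq P\times S$ and $a\in S$ put $wa=\{(p,ta):(p,t)\in w\}$. Then $(wa)b=w(ab)$, and $w\subseteq w'$ implies $wa\subseteq w'a$. If $(x,y)\in a$, then $f(x)a\subseteq f(y)$. This suggests relating $u$ to $v$ by $a$ when $ua\subseteq v$. There are finitely many profiles, but nothing guarantees that $uab\subseteq w$ has a profile as midpoint. So we enlarge the base to all sets that share three properties of profiles. Let $T=\{(p,t)\in P\times S:p\in\operatorname{dom}t\}$, and note that
\begin{equation}\label{eq:T}
(p,tb)\in T\Rightarrow(p,t)\in T,\qquad\qquad (p,t)\in T\Rightarrow(p,tU)\in T .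
\end{equation}
Let $B$ be the finite set of all $w\subseteq P\times S$ such that
\begin{itemize}
\item[(B0)] $w\subseteq T$;
\item[(B1)] $(p,tU)\in w$ for all $(p,t)\in T$;
\item[(B2)] if $(p,tUcb)\in w$, where $t,c,b\in S$, then $(p,tUb)\in w$.
\end{itemize}
Every profile lies in $B$. Indeed, $(p,x)\in tUb$ holds exactly when $p\in\operatorname{dom}t$ and $x\in\operatorname{ran}b$; this gives (B1) with $b=\Delta$, and (B2) because $\operatorname{ran}(cb)\subseteq\operatorname{ran}b$, while (B0) is immediate.

Condition (B0) will make $\emptyset^\theta$ empty and (B1) will make $U^\theta$ full. The obvious midpoint $ua$ for $uab\subseteq w$ may violate (B1), so we shall use the largest candidate instead, and (B2) is what puts it into $B$. One more adjustment is needed: the rule $ua\subseteq v$ would send $\Delta$ to the inclusion order on $B$. For units we therefore require equality: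
\[
\pi^\theta=\{(u,v)\in B^2:u\pi=v\}\ \ (\pi\in S^\times),\qquad a^\theta=\{(u,v)\in B^2:ua\subseteq v\}\ \ (a\in S\setminus S^\times).
\]
The two rules are compatible because, by Lemma~\ref{lem:monoid}(ii), a product with a non-unit factor is a non-unit; this is where finiteness of $S$ matters beyond the finiteness of $B$.

\begin{example}\label{ex:equiv}
Let $a\ne\Delta,U$ be an equivalence relation on $X$ and $S=\{\emptyset,\Delta,a,U\}$. Take $P=\{p\}$ with $p$ in a class of more than one element, and write $t$ for $(p,t)$. Then $T=\{\Delta,a,U\}$; (B1) says $U\in w$, and (B2) follows from it, since a nonempty $tUcb$ has $tUb=U$. So $B$ has four points. We have $\{U\}a=\{U\}$, and $ua=\{U,a\}$ for the other three $u$. Thus $a^\theta$ relates $\{U\}$ to every point, and each other point to the two points that contain $a$. This relation is idempotent, as $aa=a$ requires, but it is not symmetric.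
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:monoid}]
We show that $\theta$ is a $\{0,1,1',{;}\}$-representation of $S$ over $B$.

\emph{Units act on $B$.} Let $u\in B$ and $\pi\in S^\times$. Note that $(p,r)\in u\pi$ if and only if $(p,r\pi^{-1})\in u$. We claim $u\pi\in B$. (B0) holds since $\pi$ has domain $X$, so $\operatorname{dom}(t\pi)=\operatorname{dom}t$. (B1) holds since $(p,tU)\in u$ and $tU\pi=tU$. For (B2), if $(p,tUcb)\in u\pi$, then $(p,tUc(b\pi^{-1}))\in u$, so $(p,tUb\pi^{-1})\in u$ by (B2) for $u$, and $(p,tUb)\in u\pi$.

\emph{Constants.} The relation $\Delta^\theta$ is the identity on $B$. Each $u\in B$ contains $(p,U)$ for $p\in P$, by (B1) applied to $(p,\Delta)\in T$; so $u\emptyset$ contains $(p,\emptyset)\notin T$, and $\emptyset^\theta=\emptyset$ by (B0). For $u,v\in B$, (B0) for $u$ and (B1) for $v$ give $uU\subseteq v$; as $U$ is a non-unit, $U^\theta=B^2$.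

\emph{Products with a unit factor.} Let $\pi,\kappa$ be units, $a,b$ non-units, and $u,w\in B$. A midpoint for $(u,w)$ in $\pi^\theta\kappa^\theta$ or $\pi^\theta b^\theta$ must be $u\pi$, which lies in $B$; it works exactly when $u\pi\kappa=w$, respectively $u\pi b\subseteq w$. So $\pi^\theta\kappa^\theta=(\pi\kappa)^\theta$ and $\pi^\theta b^\theta=(\pi b)^\theta$. A midpoint in $a^\theta\pi^\theta$ must be $w\pi^{-1}\in B$, and $ua\subseteq w\pi^{-1}$ is equivalent to $ua\pi\subseteq w$. So $a^\theta\pi^\theta=(a\pi)^\theta$.

\emph{Products of non-units.} If $ua\subseteq v$ and $vb\subseteq w$, then $uab\subseteq w$; so $a^\theta b^\theta\subseteq(ab)^\theta$. Conversely let $u,w\in B$ with $uab\subseteq w$, and put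
\[
v=\{(p,r)\in T:(p,rb)\in w\}.
\]
Then $vb\subseteq w$ and $v$ satisfies (B0). If $(p,t)\in u$, then $(p,tab)\in w\subseteq T$, so $(p,ta)\in T$ by \eqref{eq:T} and $(p,ta)\in v$; thus $ua\subseteq v$. For (B1), let $(p,t)\in T$. Then $(p,tU)\in u$, so $(p,tUab)\in w$, and (B2) for $w$ gives $(p,tUb)\in w$. As $(p,tU)\in T$ by \eqref{eq:T}, we get $(p,tU)\in v$. For (B2), let $(p,tUcb')\in v$. Then $(p,tUc(b'b))\in w$, so $(p,tUb'b)\in w\subseteq T$ by (B2) for $w$. Hence $(p,tUb')\in T$ by \eqref{eq:T}, and $(p,tUb')\in v$. So $v\in B$ is a midpoint and $(ab)^\theta\subseteq a^\theta b^\theta$.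

\emph{Injectivity.} Let $a\ne b$ in $S$. By the choice of $P$, after exchanging $a$ and $b$ if necessary, there is $(p,x)\in a\setminus b$ with $p\in P$. Then $f(p)a\subseteq f(x)$. If $a$ is a unit, then $(x,p)\in a^{-1}$ by Lemma~\ref{lem:monoid}(iii), so $f(x)a^{-1}\subseteq f(p)$, whence $f(x)\subseteq f(p)a$ and equality holds. In both cases $(f(p),f(x))\in a^\theta$. On the other hand $(p,\Delta)\in f(p)$ gives $(p,b)\in f(p)b$, while $(p,b)\notin f(x)$. So $f(p)b\not\subseteq f(x)$ and $(f(p),f(x))\notin b^\theta$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
If ${;}\notin\tau$, FRP holds by Proposition~\ref{prop:nocomp}. Let ${;}\in\tau$. If $\tau\cap\{-,\cdot,+\}=\emptyset$, then $\tau\subseteq\{0,1,1',\smile,{;}\}$; the hypothesis on $\tau$ gives $\smile\notin\tau$, and FRP holds by Proposition~\ref{prop:monoid}. If $-\in\tau$ or $\cdot\in\tau$, FRP fails by the known result (Proposition~\ref{prop:point} and Remark~\ref{rem:transfer}). Otherwise $\{+,{;}\}\subseteq\tau\subseteq\{0,1,+,1',\smile,{;}\}$, and FRP fails by Theorem~\ref{thm:union}.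
\end{proof}

The hypothesis of Theorem~\ref{thm:class} is used only to exclude converse when Proposition~\ref{prop:monoid} is applied. The construction in its proof does not respect converse: in Example~\ref{ex:equiv} the relation $a$ equals $\breve a$, while $a^\theta$ is not symmetric.

\begin{thebibliography}{9}
\bibitem{Semrl} Ja\v{s} \v{S}emrl, \emph{Finite Representation Property for Relation Algebra Reducts}, arXiv:2111.01213 (2021).
\end{thebibliography}
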